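# Missing digits measures near manifolds of finite type

## 1. A profile copied into every cell of a grid

Fix integers $n\ge 2$ and $p\ge 2$, and let $w=(w_d)$ be a probability vector on the set of digit vectors $\{0,\dots,p-1\}^n$. Let $d_1,d_2,\dots$ be independent random digit vectors with law $w$, let $X=\sum_{j\ge1}d_jp^{-j}$, and let $\lambda$ be the law of $X$, a probability measure on $[0,1]^n$.

Fix a bump $\chi\in C_c^\infty(B(0,2))$ with $\chi\ge 0$, $\int\chi=1$ and $\chi\ge c_\chi>0$ on the closed unit ball. Put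
$$\chi_k(x)=p^{kn}\chi(p^kx),\qquad \psi=\chi_1-\chi,\qquad \psi_k(x)=p^{kn}\psi(p^kx)=\chi_{k+1}(x)-\chi_k(x).$$
Then $\psi$ is supported in $B(0,2)$ and $\int\psi=0$. For an integer $m\ge1$ form the function
$$G=\psi_m*\lambda .$$
It shows the detail of $\lambda$ between the scales $p^{-m}$ and $p^{-m-1}$. It is real, smooth, takes both signs, and lives on a bounded neighborhood of the unit cube.

Now take a second integer $l\ge0$ and the grid of cells $p^{-l}(a+[0,1]^n)$, $a\in\mathbb Z^n$. The function $y\mapsto p^{ln}G(p^ly-a)$ is a copy of the profile $G$, shrunk by $p^{-l}$ and placed in the cell numbered $a$. Let $\phi$ parametrize a piece of a $d$-dimensional manifold $M\subset\mathbb R^n$, let $\varrho$ be a smooth real cutoff in the parameter, let $z\in\mathbb R^n$, and integrate each copy along the (translated) manifold: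
$$Q_a=p^{ln}\int G\big(p^l(z+\phi(u))-a\big)\varrho(u)\,du,\qquad S=\sum_{a\in\mathbb Z^n}|Q_a|^2. \tag{1}$$

The whole lecture turns on the number $S$. The sum runs over *all* cells of the grid, although $\lambda$ itself may charge only some of them.

What it is for: we want to bound $\lambda(M^\delta)$, the mass that $\lambda$ gives to the $\delta$-neighborhood of $M$. Smooth $\lambda$ at scale $p^{-k}$, integrate along $M$, and telescope in $k$; the $k$-th difference is the integral of $\psi_k*\lambda$ along $M$. The measure $\lambda$ is made of exact copies of itself: if $\lambda_a$ denotes the law of $p^{-l}(a+X)$, then $\lambda$ is a weighted sum of the $\lambda_a$, and for $k=l+m$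
$$(\psi_k*\lambda_a)(y)=p^{kn}\!\int\psi\big(p^k(y-p^{-l}(a+x))\big)d\lambda(x)=p^{ln}\!\int p^{mn}\psi\big(p^m(p^ly-a-x)\big)d\lambda(x)=p^{ln}G(p^ly-a). \tag{2}$$
So the $k$-th difference is a weighted sum of the numbers $Q_a$. The sum over the cells charged by $\lambda$ has no useful structure, but the full sum over $\mathbb Z^n$ is built from a function that is periodic in the base point, and a periodic function has a Fourier series. Passing from the charged cells to all cells costs a factor that is small when $\lambda$ has nearly full dimension. The Fourier series then lets the curvature of $M$ act.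

## 2. Missing digits, finite type, and the bound $\lambda(M^\delta)\ll\delta^{n-\dim M}$

**Definition (missing digits set and measure).** Let $D\subset\{0,\dots,p-1\}^n$ be nonempty. The set $K_{p,D}\subset[0,1]^n$ consists of all $x=\sum_{j\ge1}d_jp^{-j}$ with every $d_j\in D$. The missing digits measure $\lambda_{p,D}$ is the law of $X$ when $w$ is uniform on $D$. Its Hausdorff dimension is $\dim_{\rm H}\lambda=\log\#D/\log p\le n$.

For example, $p=3$, $n=2$, $D=\{0,1,2\}^2\setminus\{(1,1)\}$ gives the Sierpiński carpet with its uniform measure, of dimension $\log 8/\log3$. If $D$ contains all digit vectors, $\lambda$ is Lebesgue measure on $[0,1]^n$.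

For a general weight $w$ write $\lambda=\lambda_{p,w}$, define $s$ by $\max w=p^{-s}$, and put $\sigma_\lambda=n-s$. Since $p^{-n}\le\max w\le1$, we have $0\le s\le n$, hence $0\le\sigma_\lambda\le n$. For the uniform weight on $D$, $s=\log\#D/\log p=\dim_{\rm H}\lambda$.

**Definition (finite type).** A compact smooth submanifold $M\subset\mathbb R^n$ is of finite type if at each point it has only finite order of contact with every hyperplane: for every local smooth parametrization $\phi$ around $\phi(u_0)\in M$ and every unit vector $\eta$ there is a multi-index $\alpha$ with $|\alpha|\ge1$ and $\partial^\alpha(\phi(u)\cdot\eta)|_{u=u_0}\ne0$.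

If $M$ has a boundary, derivatives at boundary points are one-sided. Finite type forces $d=\dim M\ge1$. Put $r=n-d$.

**Definition (the number $\kappa$).** For $y=\phi(u_0)\in M$ and $\eta\in S^{n-1}$ let $\kappa(y,\eta)$ be the least $|\alpha|\ge1$ with $\partial^\alpha(\phi\cdot\eta)(u_0)\ne0$. Put $\kappa=\max_{y,\eta}\kappa(y,\eta)$.

The number $\kappa(y,\eta)$ is the order of vanishing of $(\phi-y)\cdot\eta$ at $u_0$, so by the chain rule it does not depend on $\phi$. The maximum exists: if $\kappa(y_0,\eta_0)=j$, then some derivative of order $j$ is nonzero at $(y_0,\eta_0)$, hence nonzero nearby, so $\kappa(y,\eta)\le j$ for $(y,\eta)$ near $(y_0,\eta_0)$. Finitely many such neighborhoods cover the compact set $M\times S^{n-1}$.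

Three examples.

- Unit circle: with $\eta=(\cos\theta,\sin\theta)$, $\phi(t)\cdot\eta=\cos(t-\theta)$. Its first and second derivatives never vanish together, and the first one vanishes at $t=\theta$. So $\kappa=2$.
- Moment curve $(t,t^2,\dots,t^n)$, $t\in[0,1]$: the vectors $\phi',\dots,\phi^{(n)}$ form a triangular matrix with diagonal entries $1!,\dots,n!$, so no $\eta$ is orthogonal to all of them, and some $\eta$ is orthogonal to the first $n-1$. So $\kappa=n$.
- A line segment in $\mathbb R^2$ is not of finite type: take $\eta$ normal to it.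

With $\kappa$ in hand, fix the constants
$$b=\max(1,\kappa-1),\quad \gamma=\frac1b,\quad \beta=\frac\gamma3=\frac1{3b},\quad A=\frac{3n+3}{\beta}=9(n+1)b\in\mathbb N, \tag{3}$$
$$\sigma(M)=\frac{\beta}{2A+1}=\frac1{3b\,(18(n+1)b+1)}. \tag{4}$$

Throughout, $M^\delta$ is the $\delta$-neighborhood of $M$, and $F\ll H$ means $F\le CH$ with $C$ depending on $M$ and $\lambda$ (and on fixed auxiliary choices) but not on $\delta\in(0,1)$.

The question, posed as a conjecture in Han Yu, "Missing digits points near manifolds", arXiv:2309.00130 (2023), is this. A ball of radius $\delta$ has volume comparable to $\delta^n$, and $M^\delta$ has volume comparable to $\delta^{n-\dim M}$. If $\lambda$ has dimension close enough to $n$, does $\lambda$ give $M^\delta$ no more than a constant times this volume, with the closeness depending on $M$ only? The answer is yes.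

**Theorem 1.** If $M\subset\mathbb R^n$ is a compact smooth submanifold of finite type and $\lambda$ is a missing digits measure with $\dim_{\rm H}\lambda>n-\sigma(M)$, then $\lambda(M^\delta)\ll\delta^{n-\dim M}$ for $0<\delta<1$.

**Theorem 2.** Let $M$ be compact without boundary and of finite type, and let $\lambda=\lambda_{p,w}$ with $s>n-\sigma(M)$. Let $V_r$ be the volume of the unit ball of $\mathbb R^r$ and $\mathrm{vol}_M$ the (unnormalized) volume measure of $M$.

1. $\lambda((M+z)^\delta)\ll\delta^r$ uniformly in $z\in\mathbb R^n$, $\delta\in(0,1)$.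
2. The image $\Lambda$ of the finite measure $\lambda\times\mathrm{vol}_M$ under $(x,y)\mapsto x-y$ has a bounded Hölder continuous density $f$.
3. There is $c_1>0$ with $\lambda((M+z)^\delta)=V_r\,\delta^r\big(f(z)+O(\delta^{c_1})\big)$ uniformly in $z\in\mathbb R^n$ for all small $\delta$.
4. If $\lambda$ is a missing digits measure, then $\overline{\dim}_{\rm B}\big(K_{p,D}\cap(M+z)\big)\le\dim_{\rm H}\lambda-(n-\dim M)$ for every $z$ for which the intersection is nonempty.

**Proposition 3.** (a) For even $N\ge2$ let $M_N=\{x\in\mathbb R^2:x_1^N+(x_2-1)^N=1\}$, a compact curve of finite type. In the statement "for each missing digits measure $\lambda$ with $\dim_{\rm H}\lambda>2-\sigma$, $\lambda(M_N^\delta)\ll\delta$" no $\sigma>1/N$ is admissible. So $\sigma$ must depend on $M$.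
(b) Finite type cannot be dropped: there is a compact smooth curve in $\mathbb R^2$ for which no $\sigma>0$ is admissible.

A numerical instance of Theorem 1: for the circle in $\mathbb R^2$ we have $b=1$, $\beta=\frac13$, $A=27$, $\sigma=\frac1{165}\approx0.00606$. Base $10$ with exactly one pair of digits forbidden has $n-\dim_{\rm H}\lambda=-\log(0.99)/\log10\approx0.00436$, so the theorem applies.

## 3. Lebesgue measure, a flat segment, a parabola, and two estimates that do not close

**Lebesgue measure.** Here $\sigma_\lambda=0$. A maximal $\delta$-separated subset of $M$ has $O(\delta^{-d})$ points, and the balls of radius $2\delta$ around them cover $M^\delta$. Hence the volume of $M^\delta$ is $\ll\delta^{-d}\delta^n=\delta^r$.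

**The same count for general $\lambda$.** A cell of side $p^{-l}$ has $\lambda$-mass of order at most $p^{-sl}$, so a ball of radius $\delta$ has mass $\ll\delta^s$ (Lemma 7 below). Therefore
$$\lambda(M^\delta)\ll\delta^{-d}\delta^{s}=\delta^{r-\sigma_\lambda}.$$
This is the first thing to try. It misses the target by $\delta^{-\sigma_\lambda}$, and for every $\sigma_\lambda>0$ this loss is unbounded as $\delta\to0$.

**The loss is real on a flat piece.** Let $n=2$, $D=\{0,\dots,p-1\}\times\{0,\dots,b'-1\}$ with $2\le b'<p$. Then $\lambda=\mathrm{Leb}_{[0,1]}\times\lambda_C$, where $\lambda_C$ is the one-dimensional missing digits measure with digits $0,\dots,b'-1$, and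
$$\dim_{\rm H}\lambda=2-\tau,\qquad\tau=1-\frac{\log b'}{\log p}.$$
For $0<\varepsilon<1$ choose $j$ with $p^{-j}\le\varepsilon<p^{-j+1}$. The event that the first $j$ digits are $0$ puts the point in $[0,p^{-j}]\subset[0,\varepsilon]$, so
$$\lambda_C([0,\varepsilon])\ge b'^{-j}=p^{-j(1-\tau)}\gg\varepsilon^{1-\tau}. \tag{5}$$
For the segment $M=[0,1]\times\{0\}$ this gives $\lambda(M^\delta)\ge\lambda_C([0,\delta/2])\gg\delta^{1-\tau}=\delta^{r-\sigma_\lambda}$. The counting bound cannot be improved without using that $M$ bends.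

**A parabola, by hand.** Keep this $\lambda$ and let $M=\{(t,t^2):0\le t\le1\}$. If $x\in[0,1]^2$ lies within $\delta$ of $(t,t^2)$, then $|x_2-x_1^2|\le|x_2-t^2|+|t-x_1||t+x_1|\le3\delta$. For fixed $x_2$, the set of $x_1\in[0,1]$ with $|x_1^2-x_2|\le3\delta$ has length at most $3\delta^{1/2}$ if $x_2\le6\delta$. If $x_2>6\delta$ its length is at most
$$\sqrt{x_2+3\delta}-\sqrt{x_2-3\delta}=\frac{6\delta}{\sqrt{x_2+3\delta}+\sqrt{x_2-3\delta}}\le6\delta x_2^{-1/2}.$$
For $p^{-j-1}<t\le p^{-j}$ the interval $[0,t]$ meets at most two closed level-$j$ cells, so $\lambda_C([0,t])\le2b'^{-j}\ll t^{1-\tau}$. Splitting $x_2>6\delta$ dyadically,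
$$\lambda(M^\delta)\ll\delta^{1/2}\delta^{1-\tau}+\delta\sum_{i\ge0}2^{i/2}2^{-i(1-\tau)},$$
which is $\ll\delta$ if $\tau<\frac12$. If $\tau>\frac12$, the box $[0,(\delta/2)^{1/2}]\times[0,\delta/2]$ lies in $M^\delta$ and has mass $\gg\delta^{3/2-\tau}$, so the bound by $\delta$ fails. Curvature compensates a small loss of dimension, but not a large one. The computation used the Lebesgue factor of $\lambda$; a general $D$ has no such factor.

**Fourier analysis at a single scale.** The second thing to try is Plancherel. With $e(t)=e^{2\pi it}$, $\widehat g(\zeta)=\int g(x)e(-\zeta\cdot x)dx$ and $\mu$ the image of $\varrho\,du$ under $\phi$ (a smooth piece of measure on $M$),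
$$\int(\psi_k*\lambda)(z+y)\,d\mu(y)=\int\widehat\psi(\zeta/p^k)\,\widehat\lambda(\zeta)\,\overline{\widehat\mu(\zeta)}\,e(\zeta\cdot z)\,d\zeta .$$
We want a bound that decays in $k$. The frequencies $|\zeta|\approx R=p^k$ dominate. Lemma 7 gives $\int_{|\zeta|\le R}|\widehat\lambda|^2\ll R^{\sigma_\lambda}$, and the same computation gives $\int_{|\zeta|\le R}|\widehat\mu|^2\ll R^{r}$. Cauchy–Schwarz yields $R^{(\sigma_\lambda+r)/2}$, with no decay. Using instead the pointwise decay $|\widehat\mu(\zeta)|\ll|\zeta|^{-\beta}$ (Lemma 6 below) and $\int_{|\zeta|\le R}|\widehat\lambda|\ll R^{n/2}R^{\sigma_\lambda/2}$ yields $R^{(n+\sigma_\lambda)/2-\beta}$, which grows because $n\ge2$ and $\beta\le\frac13$. Both estimates stop at the same place: at a single scale, what we know about the two factors is too weak by a fixed power of $R$, even when $\sigma_\lambda$ is tiny.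

## 4. Paying at the coarse scales, gaining at the fine ones

The counting argument loses only $p^{\sigma_\lambda k}$, which is almost nothing when $\sigma_\lambda$ is small. So we use counting for most of the scales and the Fourier transform only for the last few. Split $k=l+m$ with $l\approx Am$, $A$ large.

- *Cost.* On the first $l$ scales, apply Cauchy–Schwarz over cells and enlarge to all cells. Compared with the Lebesgue count this costs $p^{\sigma_\lambda l}$.
- *Off-diagonal terms.* The sum $S$ in (1) becomes a Fourier series over $q\in\mathbb Z^n$. A term with $q\ne0$ contains the phase $e(p^lq\cdot\phi(u))$, of frequency at least $p^l$, against an amplitude whose derivatives are at most a fixed power $p^{(3n+2)m}$. Decay $p^{-\beta l}$ beats this power once $l\ge Am$ with $\beta A=3n+3$. This is why $A$ is chosen as in (3).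
- *Gain.* The term $q=0$ contains $|\widehat G|^2$, concentrated at $|\zeta|\approx p^m$ with total mass $\ll p^{\sigma_\lambda m}$, multiplied by an average $E(\zeta)$ which finite type makes $\ll|\zeta|^{-\beta}$. So $S$ gains $p^{m(\sigma_\lambda-\beta)}$.

Altogether the $k$-th difference is $\ll p^{\sigma_\lambda l+m(\sigma_\lambda-\beta)/2}$. With $l\approx Am$ this decays exactly when $\sigma_\lambda(A+\frac12)<\frac\beta2$, that is, $\sigma_\lambda<\beta/(2A+1)=\sigma(M)$.

## 5. Charts with a parameter and the telescoping estimate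

For Theorem 1 one chart at a time is enough. For Theorem 2 we also need small normal displacements $\nu$ of the chart, so we carry a parameter $\nu$; a reader interested in Theorem 1 only should take $\mathcal N=\{0\}$ and ignore it.

Let $\mathcal N=\{\nu\in\mathbb R^r:|\nu|\le\nu_0\}$ or $\mathcal N=\{0\}$. Let $U\subset\mathbb R^d$ be open and $B\subset U$ a closed ball. Let $\phi_\nu(u)\in\mathbb R^n$ and $\varrho_\nu(u)\in\mathbb R$ be smooth in $(u,\nu)$ on a neighborhood of $U\times\mathcal N$, such that for all $\nu\in\mathcal N$: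

- (H1) $|\phi_\nu(u)-\phi_\nu(u')|\ge c_1'|u-u'|$ for $u,u'\in B$, with $c_1'>0$ independent of $\nu$;
- (H2) for all $u\in B$ and $\eta\in S^{n-1}$ there is $\alpha$ with $1\le|\alpha|\le\kappa$ and $\partial_u^\alpha(\eta\cdot\phi_\nu)(u)\ne0$;
- (H3) $\operatorname{supp}\varrho_\nu$ lies in a fixed compact subset of $\operatorname{int}B$.

We extend $\varrho_\nu$ by $0$ to $\mathbb R^d$; products with a factor $\varrho_\nu(u)$ or $\varrho_\nu(u+hv)$ are understood to be $0$ where that factor is $0$. Put
$$f_k(z,\nu)=\int(\chi_k*\lambda)(z+\phi_\nu(u))\,\varrho_\nu(u)\,du .$$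

**Proposition 4.** If $\sigma_\lambda<\sigma(M)=\beta/(2A+1)$, then with
$$c=\frac{\beta/2-(A+\frac12)\sigma_\lambda}{A+1}>0$$
we have $|f_{k+1}(z,\nu)-f_k(z,\nu)|\ll p^{-ck}$ for all $k\ge0$, $z\in\mathbb R^n$, $\nu\in\mathcal N$.

In Sections 5 to 8 implied constants may depend on $\lambda$ (including $p$), $\phi,\varrho,\chi,\mathcal N,n$, but not on $k,l,m,z,\nu,\eta,\zeta,q$. Sections 6 and 7 prepare the two inputs, one about $M$ and one about $\lambda$; Section 8 combines them.

## 6. Finite type gives small sublevel sets and decaying oscillatory integrals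

Write $\Psi=\Psi_{\eta,\nu}=\eta\cdot\phi_\nu$ and $\|a\|_{C^1}=\sup|a|+\sup|\nabla a|$.

**Lemma 5.** $|\{u\in B:|\nabla\Psi_{\eta,\nu}(u)|\le\varepsilon\}|\ll\varepsilon^\gamma$ for $0<\varepsilon\le2$, uniformly in $\eta,\nu$.

*Proof.* **Step 1: find one direction in which a pure derivative does not vanish.** Fix $(u_0,\nu_1,\eta_0)\in B\times\mathcal N\times S^{n-1}$. By (H2) there is $1\le j\le\kappa$ such that some $\partial^\alpha\Psi_{\eta_0,\nu_1}(u_0)$ with $|\alpha|=j$ is nonzero. Hence the polynomial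
$$v\mapsto(v\cdot\nabla)^j\Psi_{\eta_0,\nu_1}(u_0)=\sum_{|\alpha|=j}\frac{j!}{\alpha!}\,\partial^\alpha\Psi_{\eta_0,\nu_1}(u_0)\,v^\alpha$$
is not identically $0$. It is homogeneous, so it is nonzero at some unit vector; rotate coordinates so that this vector is $e_1$. By continuity there are a closed cube $Q\subset U$ centered at $u_0$ (axis-parallel after the rotation), a neighborhood $W$ of $(\nu_1,\eta_0)$ in $\mathcal N\times S^{n-1}$ and $c>0$ with $|\partial_1^j\Psi_{\eta,\nu}|\ge c$ on $Q$ for $(\nu,\eta)\in W$.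

**Step 2: the case $j=1$.** Then $|\nabla\Psi|\ge c$ on $Q$, so the part of the sublevel set in $Q$ is empty for $\varepsilon<c$. For $\varepsilon\ge c$ its measure is at most $|Q|$. In both cases it is $\ll\varepsilon\ll\varepsilon^\gamma$, as $\gamma\le1$ and $\varepsilon\le2$.

**Step 3: the case $j\ge2$, on one line.** Put $g=\partial_1\Psi$ and $i=j-1\ge1$, so $|\partial_1^ig|\ge c$ on $Q$. On a segment of $Q$ in direction $e_1$ let $E=\{|g|\le\varepsilon\}$, a closed set, and let $\tau$ be its length. Suppose $\tau>0$. The function $\ell(t)=|E\cap(-\infty,t]|$ is nondecreasing and $1$-Lipschitz. Let $t_0=\min E$ and, for $1\le a\le i$, $t_a=\min\{t:\ell(t)=a\tau/i\}$. Since $\ell(t)<\ell(t_a)$ for $t<t_a$, the set $E$ meets every interval $(t,t_a]$, and $E$ is closed, so $t_a\in E$. Moreover $|t_a-t_{a'}|\ge|\ell(t_a)-\ell(t_{a'})|\ge\tau/i$ for $a\ne a'$.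

The divided difference
$$g[t_0,\dots,t_i]=\sum_{a=0}^ig(t_a)\prod_{a'\ne a}(t_a-t_{a'})^{-1}$$
equals $\partial_1^ig/i!$ at some point of the segment. Hence
$$\frac{c}{i!}\le\sum_{a=0}^i|g(t_a)|\prod_{a'\ne a}|t_a-t_{a'}|^{-1}\le(i+1)\,\varepsilon\,(i/\tau)^i,$$
so $\tau\ll\varepsilon^{1/i}$.

**Step 4: integrate and cover.** Since $|\partial_1\Psi|\le|\nabla\Psi|$, Fubini shows that the sublevel set in $Q$ has measure $\ll\varepsilon^{1/(j-1)}\ll\varepsilon^\gamma$, because $j-1\le b$ and $\varepsilon\le2$. Finitely many sets $\operatorname{int}Q\times W$ cover the compact set $B\times\mathcal N\times S^{n-1}$, and the constants are uniform. $\square$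

For the circle, $|\nabla\Psi|=|\sin(t-\theta)|$ and the sublevel set has measure comparable to $\varepsilon$, in agreement with $\gamma=1$. For a line segment and $\eta$ normal to it, $\nabla\Psi\equiv0$ and the lemma fails completely; this is where finite type enters.

**Lemma 6.** Let $R\ge1$, $\eta\in S^{n-1}$, $\nu\in\mathcal N$.

(i) If $a\in C^1(\mathbb R^d)$ is supported in $B$, then $\big|\int e(R\Psi_{\eta,\nu}(u))\,a(u)\,du\big|\ll R^{-\beta}\|a\|_{C^1}$.

(ii) Let $\omega\in C_c^\infty(\mathbb R^d)$ be fixed. Then, uniformly in $h\in(0,1]$,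
$$\Big|\iint e\big(Rh^{-1}(\Psi_{\eta,\nu}(u+hv)-\Psi_{\eta,\nu}(u))\big)\,\varrho_\nu(u)\,\varrho_\nu(u+hv)\,\omega(v)\,dv\,du\Big|\ll R^{-\beta}.$$

*Proof.* **Step 1: a vector field adapted to the phase.** Let $\Xi\in C_c^\infty(\mathbb R)$, $0\le\Xi\le1$, $\Xi=1$ on $[-1,1]$, $\operatorname{supp}\Xi\subset[-4,4]$. For $0<\varepsilon\le1$ put
$$\Xi_\varepsilon=\Xi\big(|\nabla\Psi|^2/\varepsilon^2\big),\qquad V_\varepsilon=(1-\Xi_\varepsilon)\frac{\nabla\Psi}{|\nabla\Psi|^2},$$
with $V_\varepsilon=0$ where $\nabla\Psi=0$. This is smooth, since $1-\Xi_\varepsilon$ vanishes where $|\nabla\Psi|\le\varepsilon$. We claim that on $B$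
$$|V_\varepsilon|\le\varepsilon^{-1},\qquad|DV_\varepsilon|\ll\varepsilon^{-2}. \tag{6}$$
The first bound holds because $|\nabla\Psi|\ge\varepsilon$ on $\operatorname{supp}(1-\Xi_\varepsilon)$. For the second, $\nabla\Xi_\varepsilon=2\varepsilon^{-2}\,\Xi'(|\nabla\Psi|^2/\varepsilon^2)\,D^2\Psi\,\nabla\Psi$, and $\Xi'$ is nonzero only where $\varepsilon\le|\nabla\Psi|\le2\varepsilon$, so $|\nabla\Xi_\varepsilon|\ll\varepsilon^{-1}$. This is multiplied by $|\nabla\Psi|^{-1}\le\varepsilon^{-1}$. Finally
$$\Big|D\frac{\nabla\Psi}{|\nabla\Psi|^2}\Big|\ll\frac{|D^2\Psi|}{|\nabla\Psi|^{2}}\ll|\nabla\Psi|^{-2}\le\varepsilon^{-2}\quad\text{on }\operatorname{supp}(1-\Xi_\varepsilon).$$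
The bounds on $D^2\Psi$ are uniform by compactness of $B\times\mathcal N\times S^{n-1}$.

**Step 2: part (i).** Split $1=\Xi_\varepsilon+(1-\Xi_\varepsilon)$. Since $\Xi_\varepsilon\ne0$ only where $|\nabla\Psi|\le2\varepsilon\le2$, Lemma 5 bounds the first part by $\ll\|a\|_\infty\varepsilon^\gamma$. For the second part, $\nabla e(R\Psi)=2\pi iR\,\nabla\Psi\,e(R\Psi)$, so $e(R\Psi)(1-\Xi_\varepsilon)=(2\pi iR)^{-1}V_\varepsilon\cdot\nabla e(R\Psi)$ and
$$\int e(R\Psi)(1-\Xi_\varepsilon)\,a\,du=-\frac1{2\pi iR}\int e(R\Psi)\operatorname{div}(aV_\varepsilon)\,du\ll R^{-1}\varepsilon^{-2}\|a\|_{C^1}$$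
by (6). Take $\varepsilon=R^{-1/3}$: the total is $\ll(R^{-\gamma/3}+R^{-1/3})\|a\|_{C^1}\ll R^{-\beta}\|a\|_{C^1}$, as $\gamma\le1$.

**Step 3: part (ii).** Here the cutoff is placed at the point $u+hv$, and the integration by parts is in $v$. Insert $1=\Xi_\varepsilon(u+hv)+(1-\Xi_\varepsilon(u+hv))$. For fixed $v$ in $\operatorname{supp}\omega$, the substitution $u'=u+hv$ and Lemma 5 bound the $u$-integral of the first part by $\ll\varepsilon^\gamma$; then integrate over $v$. For the second part fix $u$. The chain rule gives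
$$\nabla_v\,e\big(Rh^{-1}\Psi(u+hv)\big)=2\pi iR\,\nabla\Psi(u+hv)\,e\big(Rh^{-1}\Psi(u+hv)\big),$$
the factor $h^{-1}$ being cancelled by the inner derivative. The factor $e(-Rh^{-1}\Psi(u))$ does not depend on $v$. So we may integrate by parts in $v$ against $V_\varepsilon(u+hv)$, and the divergence $\nabla_v\cdot\big(\varrho_\nu(u+hv)\,\omega(v)\,V_\varepsilon(u+hv)\big)$ is $\ll\varepsilon^{-2}$, since each derivative falling on a function of $u+hv$ brings a factor $h\le1$. This part is $\ll R^{-1}\varepsilon^{-2}$. Take $\varepsilon=R^{-1/3}$ again. $\square$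

## 7. Self-similarity and the $L^2$ size of $\widehat\lambda$

For $l\ge0$ every $a\in\{0,\dots,p^l-1\}^n$ is uniquely $a=\sum_{j\le l}d_jp^{l-j}$ with digit vectors $d_j\in\{0,\dots,p-1\}^n$. Put $w_a^{(l)}=\prod_{j\le l}w_{d_j}\le p^{-sl}$, and let $\lambda_a$ be the law of $p^{-l}(a+X)$. Conditioning on the first $l$ digits of $X$,
$$\lambda=\sum_aw_a^{(l)}\lambda_a,\qquad\operatorname{supp}\lambda_a\subset p^{-l}(a+[0,1]^n). \tag{7}$$

**Lemma 7.** (i) $\lambda(B(x,\rho))\ll\rho^s$ for all $x\in\mathbb R^n$, $\rho>0$. (ii) For $R\ge1$, $\int_{|\zeta|\le R}|\widehat\lambda(\zeta)|^2\,d\zeta\ll R^{\sigma_\lambda}$.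

*Proof.* (i) For $\rho\ge1$ the mass is at most $1\le\rho^s$. Let $p^{-j-1}<\rho\le p^{-j}$. In each coordinate, in units of $p^{-j}$, the interval of the ball lies in some $[x-1,x+1]$, and $[a,a+1]$ meets this only if $a\in[x-2,x+1]$, which allows at most $4$ integers. So the ball meets at most $4^n$ of the closed cubes $p^{-j}(a+[0,1]^n)$, and (7) gives $\lambda(B(x,\rho))\le4^np^{-sj}\le4^np^s\rho^s$.

(ii) The purpose of the Gaussian below is to turn the integral into an average of ball masses. Since $e^{-\pi|\zeta|^2/R^2}\ge e^{-\pi}$ for $|\zeta|\le R$, and the Fourier transform of $e^{-\pi|\zeta|^2/R^2}$ is $R^ne^{-\pi R^2|x|^2}$,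
$$\int_{|\zeta|\le R}|\widehat\lambda|^2\le e^\pi\int|\widehat\lambda(\zeta)|^2e^{-\pi|\zeta|^2/R^2}d\zeta=e^\pi R^n\iint e^{-\pi R^2|x-y|^2}d\lambda(x)\,d\lambda(y).$$
Splitting according to $i/R\le|x-y|<(i+1)/R$ and using (i), the right side is
$$\ll R^n\sum_{i\ge0}e^{-\pi i^2}\Big(\frac{i+1}R\Big)^s\ll R^{n-s}=R^{\sigma_\lambda}.\qquad\square$$

## 8. Proof of Proposition 4

**Step 1: choose the two scales.** For $k<A+1$ there are finitely many $k$ and each $f_k$ is bounded, as $\chi_k*\lambda\le p^{kn}\sup\chi$. For $k\ge A+1$ write $k=(A+1)m+t$ with $0\le t\le A$, $m\ge1$, and set $l=Am+t$, so $k=l+m$. Let $h=p^{-l}$. Fix $\nu,z$ and drop $\nu$ from the notation. With $G=\psi_m*\lambda$ as in Section 1,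
$$\operatorname{supp}G\subset[-2,3]^n,\qquad\|\partial^\alpha G\|_\infty\ll_\alpha p^{m(n+|\alpha|)}. \tag{8}$$

**Step 2: reduce to the sum $S$ over all cells.** By (7) and (2),
$$P:=f_{k+1}(z)-f_k(z)=\int(\psi_k*\lambda)(z+\phi(u))\varrho(u)\,du=\sum_aw_a^{(l)}Q_a,$$
with $Q_a$ from (1), now defined for all $a\in\mathbb Z^n$. How many $Q_a$ are nonzero? Cover $B$ by $O(p^{ld})$ balls of radius $p^{-l}$. As $u$ runs through the part of $B$ in one of them, $p^l(z+\phi(u))$ stays in a ball of radius $O(1)$, because $\phi$ is Lipschitz on $B$. By (8) only $O(1)$ values of $a$ are then relevant. So at most $O(p^{ld})$ of the $Q_a$ are nonzero, and by $w_a^{(l)}\le p^{-sl}$ and Cauchy–Schwarz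
$$|P|\le p^{-sl}\sum_{a\in\mathbb Z^n}|Q_a|\ll p^{-sl}\,p^{ld/2}\,S^{1/2}. \tag{9}$$

**Step 3: write $S$ as a Fourier series.** Let
$$H(x,\xi)=\sum_{a\in\mathbb Z^n}G(x-a)\,G(x-a+\xi),$$
a locally finite sum, smooth, and $\mathbb Z^n$-periodic in $x$. Its Fourier coefficients in $x$ are obtained by unfolding the sum over $a$ (note $e(q\cdot a)=1$):
$$H(x,\xi)=\sum_{q\in\mathbb Z^n}\Theta_q(\xi)\,e(q\cdot x),\qquad\Theta_q(\xi)=\int_{\mathbb R^n}G(x)\,G(x+\xi)\,e(-q\cdot x)\,dx .$$
If $\Theta_q(\xi)\ne0$, then $\xi$ is a difference of two points of $[-2,3]^n$, so $|\xi|\le C_0:=5\sqrt n$. For $q\ne0$ integrate by parts $n+1$ times in a coordinate $x_i$ with $|q_i|\ge|q|/\sqrt n$. By (8), derivatives of order $n+1$ of $G(x)G(x+\xi)$ are $\ll p^{m(2n+n+1)}$, and one more derivative in $\xi$ costs one more $p^m$. Thus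
$$|\Theta_q(\xi)|+|\nabla\Theta_q(\xi)|\ll p^{(3n+2)m}|q|^{-n-1}\qquad(q\ne0). \tag{10}$$
So the series converges absolutely and uniformly in $(x,\xi)$ and may be integrated termwise. Since $G$ and $\varrho$ are real, $|Q_a|^2$ is a double integral over $u,u'$ of the product of two copies, and summing over $a$ gives $H$ at $x=p^l(z+\phi(u))$, $\xi=p^l(\phi(u')-\phi(u))$:
$$S=p^{2ln}\sum_qe(p^lq\cdot z)\,J_q,\qquad J_q=\iint e(p^lq\cdot\phi(u))\,\Theta_q\big(p^l(\phi(u')-\phi(u))\big)\varrho(u)\varrho(u')\,du\,du'.$$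

**Step 4: zoom in on the diagonal.** The support of $\Theta_q$ forces $u'$ to be close to $u$. Substitute $u'=u+hv$ and put
$$\Delta_v(u)=h^{-1}\big(\phi(u+hv)-\phi(u)\big).$$
By (H1), $|\Delta_v(u)|\ge c_1'|v|$ when $u,u+hv\in B$. Hence only $|v|\le C_1:=C_0/c_1'$ contributes, and
$$J_q=h^d\int_{|v|\le C_1}\int e(p^lq\cdot\phi(u))\,a_{q,v}(u)\,du\,dv,\qquad a_{q,v}(u)=\Theta_q(\Delta_v(u))\,\varrho(u)\,\varrho(u+hv). \tag{11}$$

**Step 5: the terms $q\ne0$ are killed by the high frequency $p^l$.** For $u,u+hv\in B$ and $|v|\le C_1$, convexity of $B$ gives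
$$|\nabla_u\Delta_v(u)|=h^{-1}|D\phi(u+hv)-D\phi(u)|\ll|v|\ll1 .$$
With (10), $\|a_{q,v}\|_{C^1}\ll p^{(3n+2)m}|q|^{-n-1}$; and $a_{q,v}$ is supported in $B$. Lemma 6(i) with $R=p^l|q|\ge1$, $\eta=q/|q|$ gives
$$\sum_{q\ne0}|J_q|\ll h^d\sum_{q\ne0}p^{(3n+2)m}|q|^{-n-1}(p^l|q|)^{-\beta}\ll h^dp^{(3n+2)m-\beta l}\le h^dp^{-m},$$
because $\beta l\ge\beta Am=(3n+3)m$.

**Step 6: the term $q=0$ gains from finite type.** The function $x\mapsto G(x+\xi)$ has Fourier transform $e(\zeta\cdot\xi)\widehat G(\zeta)$, and $G$ is real, so by Plancherel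
$$\Theta_0(\xi)=\int|\widehat G(\zeta)|^2\,e(\zeta\cdot\xi)\,d\zeta .$$
Fix $\omega\in C_c^\infty(\mathbb R^d)$ with $\omega=1$ on $|v|\le C_1$. Inserting $\omega(v)$ in the integral for $J_0$ over all $v$ changes nothing, since only $|v|\le C_1$ contributes. After that, the frequency integral may be pulled out by Fubini, as $|\widehat G|^2$ is integrable:
$$J_0=h^d\int|\widehat G(\zeta)|^2E(\zeta)\,d\zeta,\qquad E(\zeta)=\iint e(\zeta\cdot\Delta_v(u))\,\varrho(u)\,\varrho(u+hv)\,\omega(v)\,dv\,du .$$
(The cutoff $\omega$ is needed because the individual waves $e(\zeta\cdot\Delta_v(u))$ no longer restrict $v$.) Trivially $E\ll1$. For $|\zeta|\ge1$ the phase is $\zeta\cdot\Delta_v(u)=Rh^{-1}(\Psi(u+hv)-\Psi(u))$ with $R=|\zeta|$, $\eta=\zeta/|\zeta|$, so Lemma 6(ii) gives $E(\zeta)\ll|\zeta|^{-\beta}$.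

Next, $\widehat G(\zeta)=\widehat\psi(\zeta/p^m)\,\widehat\lambda(\zeta)$, and $|\widehat\psi(\zeta)|\ll\min(|\zeta|,|\zeta|^{-n})$, because $\widehat\psi$ is a Schwartz function with $\widehat\psi(0)=\int\psi=0$. The region $|\zeta|\le1$ contributes $\ll p^{-2m}$. On the annuli $R/2\le|\zeta|\le R$, $R=2^i$, $i\ge1$, use Lemma 7(ii):
$$\int|\widehat G|^2|E|\ll p^{-2m}+\sum_{R=2^i,\,i\ge1}R^{\sigma_\lambda-\beta}\min\Big(\frac R{p^m},\Big(\frac{p^m}R\Big)^n\Big)^2\ll p^{m(\sigma_\lambda-\beta)}.$$
For the last step: for $R\le p^m$ the terms are $R^{\sigma_\lambda-\beta+2}p^{-2m}$ with $\sigma_\lambda-\beta+2>0$, and for $R>p^m$ they are $R^{\sigma_\lambda-\beta-2n}p^{2nm}$ with $\sigma_\lambda-\beta-2n<0$. Both are geometric sums dominated by $R\approx p^m$. The signs hold because $0\le\sigma_\lambda\le n$ and $0<\beta\le\frac13$, and for the same reason $p^{-2m}\le p^{m(\sigma_\lambda-\beta)}$.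

(With only $E\ll1$ the exponent would be $\sigma_\lambda m$, and the final bound would be $p^{\sigma_\lambda l+\sigma_\lambda m/2}$, which does not decay.)

**Step 7: collect.** Since $p^{-m}\le p^{m(\sigma_\lambda-\beta)}$, Steps 5 and 6 give $S\ll p^{2ln-ld}\,p^{m(\sigma_\lambda-\beta)}$. By (9)
$$|P|\ll p^{-sl+ld/2+ln-ld/2+m(\sigma_\lambda-\beta)/2}=p^{\sigma_\lambda l+m(\sigma_\lambda-\beta)/2}\ll p^{-m\left(\beta/2-(A+\frac12)\sigma_\lambda\right)}\ll p^{-ck},$$
using $l\le Am+A$ in the middle step and $m\ge k/(A+1)-1$ in the last one. The exponent is positive exactly because $\sigma_\lambda<\beta/(2A+1)$. $\square$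

## 9. From the telescope to $\lambda(M^\delta)\ll\delta^{n-\dim M}$: proof of Theorem 1

**Step 1: charts satisfying (H1)–(H3).** For $y\in M$ take a parametrization $\phi$ with $\phi(u_0)=y$. If $y$ is a boundary point, $\phi$ is defined on a relatively open subset of a half-space; extend it to a smooth map on an open neighborhood of $u_0$ in $\mathbb R^d$. Let $U\ni u_0$ be open and $B\subset U$ a closed ball centered at $u_0$. For $B$ small:

- (H1) holds, because $D\phi(u_0)$ is injective and $D\phi$ is close to $D\phi(u_0)$ on the convex set $B$.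
- (H2) holds: the function $(u,\eta)\mapsto\max_{1\le|\alpha|\le\kappa}|\partial^\alpha(\eta\cdot\phi)(u)|$ is continuous and, by the definition of $\kappa$, positive on $\{u_0\}\times S^{n-1}$; as $S^{n-1}$ is compact, it is positive on $B\times S^{n-1}$ for small $B$.

By compactness of $M$ there are finitely many such charts $\phi_i:U_i\to\mathbb R^n$, balls $B_i$ and smaller closed balls $B_i'\subset\operatorname{int}B_i$ with $M\subset\bigcup_i\phi_i(B_i')$. Choose $0\le\varrho_i\in C_c^\infty(\operatorname{int}B_i)$ with $\varrho_i=1$ on the $r_0$-neighborhood of $B_i'$, for some $r_0\in(0,1]$; this is (H3). Let $\mu=\sum_i(\phi_i)_*(\varrho_i\,du)$. If $M$ has a boundary, $\mu$ lives on a slight extension of $M$, which does no harm for an upper bound.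

**Step 2: $\mu$ is not too thin near $M$.** There is $c_2>0$ with
$$\mu(B(y,\delta))\ge c_2\delta^d\qquad(y\in M,\ 0<\delta\le1). \tag{12}$$
Let $y=\phi_i(u)$ with $u\in B_i'$, and let $L\ge1$ be a common Lipschitz constant of the $\phi_i$ on $B_i$. If $|u'-u|<r_0\delta/L$, then $|u'-u|<r_0$, so $\varrho_i(u')=1$, and $|\phi_i(u')-y|<\delta$. Hence $\mu(B(y,\delta))\ge|B(u,r_0\delta/L)|\gg\delta^d$.

**Step 3: sum the telescope.** Apply Proposition 4 with $\mathcal N=\{0\}$ to each chart. Each $f_0$ is bounded and $\sum_kp^{-ck}<\infty$, so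
$$F_k(z):=\int(\chi_k*\lambda)(z+y)\,d\mu(y)\le C\qquad\text{for all }k\ge0,\ z\in\mathbb R^n.$$

**Step 4: compare $F_k$ with the mass of the neighborhood.** For $\delta\in(\frac12,1)$ the claim is trivial. Let $\delta\le\frac12$ and choose $k\ge0$ with $p^{-k-1}<2\delta\le p^{-k}$. If $x\in(M+z)^\delta$, pick $y_0\in M$ with $|x-z-y_0|\le\delta$. Every $y\in B(y_0,\delta)$ satisfies $|z+y-x|\le2\delta\le p^{-k}$, so $\chi_k(z+y-x)\ge c_\chi p^{kn}$, and by (12)
$$\int\chi_k(z+y-x)\,d\mu(y)\ge c_\chi p^{kn}\mu(B(y_0,\delta))\ge c_\chi c_2(2p\delta)^{-n}\delta^d.$$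
Integrate over $x\in(M+z)^\delta$ with respect to $\lambda$. As the integrand is nonnegative, the left side becomes at most $F_k(z)$, so
$$\delta^{d-n}\lambda((M+z)^\delta)\ll F_k(z)\ll1 .$$
With $z=0$ and the uniform weight on $D$, where $s=\dim_{\rm H}\lambda$ and so $\sigma_\lambda=n-\dim_{\rm H}\lambda<\sigma(M)$, this is Theorem 1. $\square$

The same argument, with arbitrary $z$ and weights, proves Theorem 2(1).

## 10. Normal displacements, a density, and box dimension: proof of Theorem 2(2)–(4)

A compact submanifold of $\mathbb R^n$ without boundary has $d\le n-1$ (for $d=n$ it would be open and compact), so $r\ge1$.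

**Step 1: coordinates on $M^\delta$.** The aim is to write $M^\delta$ as a family of displaced copies of $M$. Cover $M$ by finitely many charts $\phi^i$ on $U_i$ carrying smooth orthonormal normal frames $e^i_1,\dots,e^i_r$, and let $\phi^i_\nu=\phi^i+\sum_j\nu_je^i_j$. Let $\{\theta_i\}$ be a subordinate partition of unity on $M$, with the charts chosen so that $\theta_i\circ\phi^i$ has compact support in the interior of a small closed ball $B_i\subset U_i$. For small $\nu_0\in(0,1)$:

- (H1) holds for $|\nu|\le\nu_0$: on the convex set $B_i$ the Lipschitz constant of $\phi^i_\nu-\phi^i$ is $O(|\nu|)$, and $\phi^i$ satisfies (H1).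
- (H2) holds: $\max_{1\le|\alpha|\le\kappa}|\partial^\alpha(\eta\cdot\phi^i_0)(u)|$ is bounded below by a positive constant on $B_i\times S^{n-1}$, and it depends continuously on $\nu$.

By the tubular neighborhood theorem, after shrinking $\nu_0$, every point of $M^{\delta}$ with $\delta\le\nu_0$ is uniquely a point of $M$ plus a normal vector of length less than $\delta$. So for bounded measurable $g$
$$\int_{M^\delta}g\,dx=\int_{|\nu|<\delta}\sum_i\int g(\phi^i_\nu(u))\,\varrho^i_\nu(u)\,du\,d\nu,\qquad\varrho^i_\nu(u)=\theta_i(\phi^i(u))\operatorname{Jac}_i(u,\nu), \tag{13}$$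
where $\operatorname{Jac}_i$ is the absolute Jacobian determinant of $(u,\nu)\mapsto\phi^i_\nu(u)$. It is nonzero, so $\varrho^i_\nu$ is smooth, and (H3) holds. At $\nu=0$ the frame is orthonormal and orthogonal to the tangent space, so the inner sum is $\int_Mg\,d\mathrm{vol}_M$. Let
$$\lambda_k=\chi_k*\lambda,\qquad F_k(z,\nu)=\sum_i\int\lambda_k(z+\phi^i_\nu(u))\,\varrho^i_\nu(u)\,du .$$
Proposition 4 gives $|F_{k+1}-F_k|\ll p^{-ck}$ uniformly on $\mathbb R^n\times\mathcal N$.

**Step 2: the density (part 2).** Hence $F_k(z,0)$ converges uniformly to a function $f(z)$ with $|F_k(\cdot,0)-f|\ll p^{-ck}$, and $f$ is bounded and continuous. On the other hand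
$$F_k(z,0)=\iint\chi_k\big(z-(x-y)\big)\,d\lambda(x)\,d\mathrm{vol}_M(y)=(\chi_k*\Lambda)(z),$$
and $\int g\,(\chi_k*\Lambda)\to\int g\,d\Lambda$ for every $g\in C_c(\mathbb R^n)$. By uniform convergence the limit is also $\int gf$. So $f$ is the density of $\Lambda$. For the Hölder bound, $|\nabla\lambda_k|\ll p^{(n+1)k}$ gives $|\nabla_zF_k|\ll p^{(n+1)k}$, so
$$|f(z)-f(z')|\ll p^{-ck}+p^{(n+1)k}|z-z'|\qquad\text{for all }k\ge0.$$
For $|z-z'|\le1$ choose $k\ge 0$ with $p^k\le|z-z'|^{-1/(n+1+c)}<p^{k+1}$ (if $z\neq z'$). This gives Hölder continuity with exponent $c/(n+1+c)$; for $|z-z'|>1$ use that $f$ is bounded.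

**Step 3: $F_k(z,\nu)$ for small $\nu$.** Now we compare displaced copies of $M$ with $M$. Since $\lambda_K\ll p^{nK}$ and $|\nabla\lambda_K|\ll p^{(n+1)K}$, we have $|\nabla_\nu F_K|\ll p^{(n+1)K}$. For $\delta\le\nu_0$ choose $K=K(\delta)\ge0$ with $p^K\le\delta^{-1/(n+2)}<p^{K+1}$. For $k\ge K$ and $|\nu|\le\delta$,
$$F_k(z,\nu)=F_K(z,\nu)+O(p^{-cK})=F_K(z,0)+O\big(p^{(n+1)K}\delta+p^{-cK}\big)=f(z)+O(\delta^{c_1}),\qquad c_1=\frac{\min(1,c)}{n+2},$$
because $p^{(n+1)K}\delta\le\delta^{1/(n+2)}$ and $p^{-cK}\ll\delta^{c/(n+2)}$. Integrating over $|\nu|<\delta$ and using (13),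
$$\int_{M^\delta}\lambda_k(z+x)\,dx=V_r\,\delta^r\big(f(z)+O(\delta^{c_1})\big)\qquad\text{for all }k\ge K(\delta). \tag{14}$$

**Step 4: remove the smoothing (part 3).** Let $Z_k$ have density $\chi_k$, independent of $X$; then $|Z_k|\le\tau_k:=2p^{-k}$ and $X+Z_k$ has density $\lambda_k$. The left side of (14) is $\mathbb P(X+Z_k-z\in M^\delta)$. Hence, if $\tau_k<\delta$,
$$\mathbb P(X+Z_k-z\in M^{\delta-\tau_k})\le\lambda((M+z)^\delta)\le\mathbb P(X+Z_k-z\in M^{\delta+\tau_k}).$$
Fix $\delta\le\nu_0/2$. For large $k$ we have $\tau_k\le\delta/2$, so $\delta\pm\tau_k\in[\delta/2,\nu_0]$, and $k\ge K(\delta/2)\ge K(\delta\pm\tau_k)$. Apply (14) with $\delta\pm\tau_k$ in place of $\delta$ and let $k\to\infty$: both sides become $V_r\delta^r(f(z)+O(\delta^{c_1}))$, uniformly in $z$.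

**Step 5: box dimension (part 4).** Let $\lambda$ be a missing digits measure, and let $x_1,\dots,x_N$ be a maximal $\delta$-separated subset of $K_{p,D}\cap(M+z)$, $0<\delta<1$. The open balls $B(x_i,\delta/2)$ are disjoint and contained in $(M+z)^\delta$. Let $j$ be minimal with $p^{-j}\sqrt n<\delta/2$. Then $j\ge1$ and $p^{-j+1}\sqrt n\ge\delta/2$. The first $j$ digits of an expansion of $x_i$ with digits in $D$ give a cell of side $p^{-j}$ that contains $x_i$, has diameter less than $\delta/2$, and has $\lambda$-mass at least $(\#D)^{-j}=p^{-sj}$ by (7). So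
$$\lambda(B(x_i,\delta/2))\ge p^{-sj}\ge\Big(\frac{\delta}{2p\sqrt n}\Big)^s\gg\delta^s.$$
By part 1, $N\delta^s\ll\delta^{n-d}$, i.e. $N\ll\delta^{-(s-(n-d))}$. Since balls of radius $\delta$ about the $x_i$ cover the intersection, its upper box dimension is at most $s-(n-d)=\dim_{\rm H}\lambda-(n-\dim M)$. $\square$

## 11. Flat points limit $\sigma$: proof of Proposition 3

Take the product measures $\lambda=\mathrm{Leb}_{[0,1]}\times\lambda_C$ of Section 3, with $\dim_{\rm H}\lambda=2-\tau$ and the bound (5). The values $\tau=1-\log b'/\log p$ are dense in $(0,1)$: for $0<\alpha<1$ take $b'=\lfloor p^\alpha\rfloor$ and let $p\to\infty$, so that $\log b'/\log p\to\alpha$.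

**Step 1: $M_N$ is a compact curve of finite type.** It is compact because $N$ is even. It is smooth, since the gradient of the defining polynomial vanishes only at $(0,1)\notin M_N$. It is real-analytic. If some $\phi\cdot\eta$, with $\phi$ an analytic parametrization, had all derivatives of order at least $1$ equal to $0$ at a point, then $\phi\cdot\eta$ would be constant near that point and a piece of $M_N$ would be a line segment. The defining polynomial would then be equal to $1$ on the whole line, and the line would lie in the compact set $M_N$, which is impossible.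

**Step 2: a flat box inside $M_N^\delta$.** The curve contains the graph $x_2=g(x_1)=1-(1-x_1^N)^{1/N}$, $0\le x_1\le1$. Since $(1-t)^{1/N}\ge1-t$ for $0\le t\le1$, we have $0\le g(x_1)\le x_1^N$. If $0\le x_1\le(\delta/2)^{1/N}$ and $0\le x_2\le\delta/2$, then $|x_2-g(x_1)|\le\delta/2$, so $(x_1,x_2)\in M_N^\delta$. By (5)
$$\lambda(M_N^\delta)\ge(\delta/2)^{1/N}\lambda_C([0,\delta/2])\gg\delta^{1/N+1-\tau}.$$
This is not $\ll\delta$ when $\tau>1/N$. If $\sigma>1/N$ were admissible, a choice of $\tau\in(1/N,\min(\sigma,1))$ would give $\dim_{\rm H}\lambda=2-\tau>2-\sigma$ and a contradiction. This proves (a).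

**Step 3: an infinitely flat point.** Take a closed smooth curve $M$ that near $0$ equals the graph of $e^{-1/x_1^2}$ (value $0$ at $x_1=0$). On $0\le x_1\le(\log(2/\delta))^{-1/2}$ we have $1/x_1^2\ge\log(2/\delta)$, so $e^{-1/x_1^2}\le\delta/2$. As in Step 2, for small $\delta$,
$$\lambda(M^\delta)\ge(\log(2/\delta))^{-1/2}\lambda_C([0,\delta/2])\gg(\log(1/\delta))^{-1/2}\,\delta^{1-\tau}.$$
This is not $\ll\delta$ for any of the above $\tau\in(0,1)$, because $(\log(1/\delta))^{-1/2}\delta^{-\tau}\to\infty$. Since such $\tau$ can be arbitrarily small, no $\sigma>0$ works. This proves (b). $\square$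

For fixed $n$, formula (4) gives an admissible $\sigma(M)$ of order $\kappa^{-2}$, while for the curves $M_N$ nothing above $1/N$ is possible. At the origin $g(x_1)=x_1^N/N+O(x_1^{2N})$, so $\kappa\big((0,0),(0,1)\big)=N$ there. The optimal $\sigma(M)$ is not determined by these arguments.
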